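\title{A periodic obstruction to Serre embeddings with vanishing $K$-theory}

\begin{abstract}
Antieau, Gepner and Heller asked whether every small abelian category $A$ is a Serre subcategory of an abelian category $B$ whose nonconnective $K$-theory vanishes. We show that the answer is no: there is a small abelian category $A$ with $\mathrm{K}_{-2}(A)\cong\mathbb{Z}$ such that $\mathrm{K}_{-2}(A)\to\mathrm{K}_{-2}(B)$ is injective for every such $B$. The obstruction is general. A class in $\mathrm{K}_{-2}(A)$ that survives reduction modulo an odd prime $\ell$ and inversion of the Adams self-map $v_1$ cannot be killed by a Serre embedding. The example is Neeman's category built from vector bundles on the nodal cubic.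
\end{abstract}

\section{Introduction}\label{sec:intro}

For an essentially small abelian category $C$, let $\mathrm{K}(C)$ be the nonconnective algebraic $K$-theory spectrum of the bounded derived category $\mathcal{D}^b(C)$, regarded as a stable $\infty$-category. It has homotopy groups $\mathrm{K}_n(C)$ for all integers $n$, and $\mathrm{K}_0(C)$ is the Grothendieck group of $C$. Let $A\subseteq B$ be an exact fully faithful inclusion of abelian categories; we identify $A$ with its essential image. We say that $A$ is \emph{Serre in $B$} if it is closed in $B$ under subobjects, quotient objects and extensions. The following question was posed by Antieau, Gepner and Heller \cite{AGH}.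

\begin{quote}
\textbf{Question.} Let $A$ be a small abelian category. Is there an exact fully faithful inclusion $A\subseteq B$ into an essentially small abelian category such that $\mathrm{K}(B)\simeq 0$ and $A$ is Serre in $B$?
\end{quote}

The simplest case is the category $A$ of finite-dimensional vector spaces over a field, with $\mathrm{K}_0(A)=\mathbb{Z}$. Let $B$ be the category of vector spaces of at most countable dimension. Subspaces, quotients and extensions of finite-dimensional spaces are finite-dimensional, so $A$ is Serre in $B$. The exact functor $\Psi(V)=V\oplus V\oplus\cdots$ satisfies $\mathrm{id}\oplus\Psi\cong\Psi$, so the identity of $\mathrm{K}(B)$ is null. This is the Eilenberg swindle.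

A category $B$ as in the Question plays the role of a cone on $A$. Among stable $\infty$-categories cones always exist: adjoin countable coproducts to $\mathcal{C}$ to obtain a larger category $\mathcal{C}'$ with $\mathrm{K}(\mathcal{C}')\simeq0$; localization then gives $\mathrm{K}(\mathcal{C}'/\mathcal{C})\simeq\Sigma\mathrm{K}(\mathcal{C})$. Among abelian categories, the subcategories by which one can divide are the Serre subcategories: the kernel of an exact functor is Serre, and a Serre subcategory $A\subseteq B$ has an abelian quotient $B/A$. So the Question asks whether the cone can be built without leaving abelian categories. The swindle goes a long way. Recall that an object is \emph{noetherian} (\emph{artinian}) if every ascending (descending) chain of its subobjects stabilizes.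

\begin{proposition}\label{prop:yes}
Let $A$ be a small abelian category.
\begin{enumerate}
\item[(a)] If every object of $A$ is noetherian, or every object of $A$ is artinian, the answer to the Question is yes for $A$.
\item[(b)] Without the Serre condition the answer is yes for every $A$: there is an exact fully faithful inclusion $A\subseteq B$ into an essentially small abelian category with $\mathrm{K}(B)\simeq0$.
\end{enumerate}
\end{proposition}

From this one would guess that some refinement of the swindle works for all $A$. It does not, and the obstruction comes from stable homotopy theory. Fix an odd prime $\ell$ and put $d=2\ell-2$. Let $\mathbb{S}/\ell$ be the cofiber of multiplication by $\ell$ on the sphere spectrum, and let $v_1\colon\Sigma^d\mathbb{S}/\ell\to\mathbb{S}/\ell$ be Adams' self-map, which induces an isomorphism on $KU_*$. For a spectrum $Y$ put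
\[
T_\ell(Y)=\operatorname{colim}\bigl(Y\otimes\mathbb{S}/\ell\xrightarrow{\ v_1\ }Y\otimes\Sigma^{-d}\mathbb{S}/\ell\xrightarrow{\ v_1\ }Y\otimes\Sigma^{-2d}\mathbb{S}/\ell\longrightarrow\cdots\bigr),
\]
and let $\iota\colon Y\to Y\otimes\mathbb{S}/\ell\to T_\ell(Y)$ be the natural map.

\begin{theorem}\label{thm:obstruction}
Let $A$ be a small abelian category and $A\subseteq B$ an exact fully faithful inclusion into an essentially small abelian category, with $A$ Serre in $B$. Then for every odd prime $\ell$
\[
\ker\bigl(\mathrm{K}_{-2}(A)\to\mathrm{K}_{-2}(B)\bigr)\subseteq\ker\bigl(\iota\colon\mathrm{K}_{-2}(A)\to\pi_{-2}T_\ell\mathrm{K}(A)\bigr).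
\]
More generally, this holds with $\mathcal{D}^b(B)$ replaced by any essentially small stable $\infty$-category $\mathcal{M}$ with a bounded t-structure and a t-exact functor $\mathcal{D}^b(A)\to\mathcal{M}$ whose restriction to hearts is fully faithful with Serre image.
\end{theorem}

\begin{theorem}\label{thm:example}
There is a small abelian category $A$ with $\mathrm{K}_{-2}(A)\cong\mathbb{Z}$ such that every nonzero $\xi\in\mathrm{K}_{-2}(A)$ has $\iota(\xi)\neq0$ in $\pi_{-2}T_\ell\mathrm{K}(A)$ for some odd prime $\ell$. Hence $\mathrm{K}_{-2}(A)\to\mathrm{K}_{-2}(B)$ is injective for every $B$, and $\mathrm{K}_{-2}(A)\to\mathrm{K}_{-2}(\mathcal{M})$ is injective for every $\mathcal{M}$, as in Theorem~\ref{thm:obstruction}. The answer to the Question is no, even if the condition $\mathrm{K}(B)\simeq0$ is weakened to the condition that $\mathrm{K}_{-2}(B)$ be torsion.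
\end{theorem}

The category in Theorem~\ref{thm:example} is Neeman's counterexample to Schlichting's conjecture \cite{Neeman}. We prove everything that we need about it.

Section~\ref{sec:idea} explains the difficulty and the idea on two small examples. Section~\ref{sec:background} collects the results on $K$-theory that we quote. Proposition~\ref{prop:yes} is proved in Section~\ref{sec:swindle}; it is not needed for the negative answer, but it shows which hypotheses of Theorem~\ref{thm:obstruction} cannot be dropped. Sections~\ref{sec:T} and~\ref{sec:obstruction} prove Theorem~\ref{thm:obstruction}, and Sections~\ref{sec:A}--\ref{sec:end} prove Theorem~\ref{thm:example}.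

\section{The difficulty and the idea}\label{sec:idea}

Let $A$ be Serre in $B$, and let $\mathcal{C}\subseteq\mathcal{D}^b(B)$ be the full subcategory of complexes whose cohomology objects lie in $A$. The functor $\mathcal{D}^b(A)\to\mathcal{D}^b(B)$ factors as
\[
\mathcal{D}^b(A)\xrightarrow{\ F\ }\mathcal{C}\longrightarrow\mathcal{D}^b(B).
\]
The second functor is injective on $\mathrm{K}_{-2}$: we will see that the quotient $\mathcal{D}^b(B)/\mathcal{C}$ inherits a bounded t-structure, and this forces its $\mathrm{K}_{-1}$ to vanish. If $F$ were always an equivalence, any $A$ with $\mathrm{K}_{-2}(A)\neq0$ would settle the Question. But $F$ need not even be full.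

\begin{example}\label{ex:quiver}
Let $k$ be a field and $B$ the category of diagrams $V_1\to V_2\to V_3$ of finite-dimensional $k$-vector spaces in which the composite is zero. Let $A$ be the Serre subcategory of diagrams with $V_2=0$. It is the category of pairs of vector spaces, so all its short exact sequences split and all higher $\mathrm{Ext}$ groups in $A$ vanish. Put
\[
P_1=(k\xrightarrow{1}k\to0),\qquad P_2=(0\to k\xrightarrow{1}k),\qquad P_3=(0\to0\to k).
\]
Then $\mathrm{Hom}_B(P_i,V)=V_i$, so the $P_i$ are projective in $B$. The objects $S_1=(k\to0\to0)$ and $S_3=P_3$ lie in $A$, and $0\to P_3\to P_2\to P_1\to S_1\to0$ is a projective resolution in $B$. Since $\mathrm{Hom}_B(P_2,S_3)=0$ and $\mathrm{Hom}_B(P_3,S_3)=k$, we get $\mathrm{Ext}^2_B(S_1,S_3)=k$. Thus there is a nonzero morphism $S_1\to S_3[2]$ in $\mathcal{C}$ and none in $\mathcal{D}^b(A)$.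
\end{example}

What remains true is that $\mathcal{D}^b(A)$ and $\mathcal{C}$ both carry bounded t-structures with heart $A$. The theorem of the heart then says that $\mathrm{K}_n(F)$ is an isomorphism for $n\geq0$, and it says nothing in degree $-2$. This leads to a question about spectra: if $f\colon Y\to Y'$ is an isomorphism on $\pi_n$ for $n\geq0$, which classes in $\pi_{-2}Y$ can $f$ kill? Write $Y/\ell=Y\otimes\mathbb{S}/\ell$. The map $v_1$ induces natural homomorphisms $v_1\colon\pi_n(Y/\ell)\to\pi_{n+d}(Y/\ell)$, which carry degree $-2$ to positive degrees.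

\begin{example}\label{ex:ku}
For $Y=\Sigma^{-2}H\mathbb{Z}$ the map $Y\to0$ is an isomorphism on $\pi_n$ for $n\geq0$ and kills $\pi_{-2}Y=\mathbb{Z}$. For $Y=\Sigma^{-2}ku$, which also has $\pi_{-2}Y=\mathbb{Z}$, we claim that every $f\colon Y\to Y'$ that is an isomorphism on $\pi_n$ for $n\geq0$ is injective on $\pi_{-2}$. Let $m\neq0$ and choose an odd prime $\ell\nmid m$. Consider the square
\[
\begin{array}{ccc}
\pi_{-2}(Y/\ell) & \xrightarrow{\ v_1\ } & \pi_{d-2}(Y/\ell)\\[2pt]
\big\downarrow{\scriptstyle f} & & \big\downarrow{\scriptstyle f}\\[2pt]
\pi_{-2}(Y'/\ell) & \xrightarrow{\ v_1\ } & \pi_{d-2}(Y'/\ell).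
\end{array}
\]
For $\ell=3$ the right column is in degree $2$, and in general $d-2=2\ell-4\geq2$. The five lemma, applied to the long exact sequences of $Y\xrightarrow{\ell}Y\to Y/\ell$ and of its analogue for $Y'$, shows that $f$ is an isomorphism on $\pi_n(-/\ell)$ for $n\geq1$; so the right vertical map is an isomorphism. The top map is $v_1\colon\pi_0(ku/\ell)\to\pi_d(ku/\ell)$. The homotopy groups of $ku$ and $KU$ are torsion-free and lie in even degrees, so $ku/\ell\to KU/\ell$ is an isomorphism on $\pi_n$ for $n\geq0$; and $v_1$ is invertible on $KU/\ell$. Hence the top map is an isomorphism $\mathbb{Z}/\ell\to\mathbb{Z}/\ell$. The reduction of $m$ is nonzero in the top left corner, so its image in the bottom right corner is nonzero, and therefore $f(m)\neq0$.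
\end{example}

The functor $T_\ell$ packages this argument. We have $\pi_nT_\ell(Y)=\operatorname{colim}_k\pi_{n+kd}(Y/\ell)$, so $\iota(\xi)\neq0$ means that $v_1^k\bar\xi\neq0$ for all $k$, where $\bar\xi$ is the reduction of $\xi$. Such a class casts a shadow in arbitrarily high degrees, where the theorem of the heart applies. This is Theorem~\ref{thm:obstruction}. For Theorem~\ref{thm:example} we need an abelian category whose $K$-theory behaves in degree $-2$ like $\Sigma^{-2}ku$ and not like $\Sigma^{-2}H\mathbb{Z}$. By a theorem of Suslin, $\mathrm{K}(\mathbb{C})$ and $ku$ agree modulo $\ell$. We will move the generator of $\mathrm{K}_0(\mathbb{C})$ down by two boundary maps, first to $\mathrm{K}_{-1}$ of the nodal cubic and then to $\mathrm{K}_{-2}(A)$, and check that neither step loses its periodic image.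

\section{Background}\label{sec:background}

\subsection*{Stable categories}
For an additive category $E$, let $\mathcal{K}^b(E)$ be the stable $\infty$-category of bounded complexes in $E$; its homotopy category has chain maps up to chain homotopy as morphisms. If $\mathcal{C}$ is a full stable subcategory of a small stable $\infty$-category $\mathcal{M}$, the \emph{Verdier quotient} $\mathcal{M}/\mathcal{C}$ is the universal target of an exact functor that kills $\mathcal{C}$. It has the same objects as $\mathcal{M}$, and a morphism $M\to N$ in its homotopy category is represented by a roof $M\xleftarrow{s}M'\xrightarrow{f}N$ in $\mathcal{M}$ with $\operatorname{cofib}(s)\in\mathcal{C}$. We call $\mathcal{C}\to\mathcal{M}\to\mathcal{M}/\mathcal{C}$ a \emph{Verdier sequence}. For an abelian category $A$, $\mathcal{D}^b(A)$ is the quotient of $\mathcal{K}^b(A)$ by the exact complexes. The groups $\mathrm{Ext}^n_A(F,G)=\mathrm{Hom}_{\mathcal{D}^b(A)}(F,G[n])$ vanish for $n<0$ and are the Yoneda extension groups for $n>0$.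

We index t-structures cohomologically. A \emph{t-structure} on $\mathcal{M}$ is a pair of full subcategories $\mathcal{M}^{\leq0},\mathcal{M}^{\geq0}$, closed under equivalences, such that, with $\mathcal{M}^{\leq n}=\mathcal{M}^{\leq0}[-n]$ and $\mathcal{M}^{\geq n}=\mathcal{M}^{\geq0}[-n]$,
\begin{enumerate}
\item[(t1)] $\mathcal{M}^{\leq-1}\subseteq\mathcal{M}^{\leq0}$ and $\mathcal{M}^{\geq1}\subseteq\mathcal{M}^{\geq0}$;
\item[(t2)] every morphism from an object of $\mathcal{M}^{\leq0}$ to an object of $\mathcal{M}^{\geq1}$ is null;
\item[(t3)] every $M$ lies in a fiber sequence $\tau^{\leq0}M\to M\to\tau^{\geq1}M$ with $\tau^{\leq0}M\in\mathcal{M}^{\leq0}$ and $\tau^{\geq1}M\in\mathcal{M}^{\geq1}$.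
\end{enumerate}
The heart $\mathcal{M}^\heartsuit=\mathcal{M}^{\leq0}\cap\mathcal{M}^{\geq0}$ is an abelian category, and there are cohomology functors $H^i\colon\mathcal{M}\to\mathcal{M}^\heartsuit$ that send fiber sequences to long exact sequences. The t-structure is \emph{bounded} if every object lies in $\mathcal{M}^{\geq-n}\cap\mathcal{M}^{\leq n}$ for some $n$; then every object is built from shifts of its cohomology objects by finitely many extensions. An exact functor is \emph{t-exact} if it preserves both halves; it then commutes with the $H^i$. The category $\mathcal{D}^b(A)$ has a bounded t-structure with heart $A$, and an exact functor $A\to B$ induces a t-exact functor $\mathcal{D}^b(A)\to\mathcal{D}^b(B)$. For spectra we keep homological indexing: $\tau_{\geq n}Y\to Y$ is an isomorphism on $\pi_i$ for $i\geq n$.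

\subsection*{Results on $K$-theory}
For a ring or an $E_1$-ring spectrum $R$ and for a scheme $X$, $\mathrm{K}(R)$ and $\mathrm{K}(X)$ denote the nonconnective $K$-theory of the categories of perfect complexes $\mathrm{Perf}(R)$ and $\mathrm{Perf}(X)$. For an ordinary ring, $\mathrm{Perf}(R)\simeq\mathcal{K}^b(\mathrm{proj}\,R)$, where $\mathrm{proj}\,R$ is the category of finitely generated projective modules.

\begin{enumerate}
\item[(K1)] (Schlichting; Blumberg, Gepner and Tabuada.) Nonconnective $K$-theory of small stable $\infty$-categories sends Verdier sequences, also up to idempotent completion, to fiber sequences, and commutes with filtered colimits. It is additive: $\mathrm{K}(\Phi\oplus\Phi')\simeq\mathrm{K}(\Phi)+\mathrm{K}(\Phi')$ for exact functors $\Phi,\Phi'$ with the same source and target. If $\mathcal{C}$ is idempotent complete, $\tau_{\geq0}\mathrm{K}(\mathcal{C})$ is the connective $K$-theory of $\mathcal{C}$.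
\item[(K2)] (Antieau, Gepner and Heller \cite{AGH}.) If a small stable $\infty$-category $\mathcal{C}$ has a bounded t-structure, then $\mathcal{C}$ is idempotent complete and $\mathrm{K}_{-1}(\mathcal{C})=0$.
\item[(K3)] (Theorem of the heart, Barwick \cite{Barwick}.) If $\mathcal{C}$ has a bounded t-structure, the inclusion $\mathcal{C}^\heartsuit\to\mathcal{C}$ induces an equivalence on connective $K$-theory.
\item[(K4)] (Thomason and Trobaugh.) Let $X$ be a noetherian scheme and $Z\subseteq X$ a closed subset, and let $\mathrm{K}(X\text{ on }Z)$ be the $K$-theory of perfect complexes that are acyclic off $Z$. \emph{Localization:} $\mathrm{K}(X\text{ on }Z)\to\mathrm{K}(X)\to\mathrm{K}(X\setminus Z)$ is a fiber sequence. \emph{Excision:} if $V\supseteq Z$ is open, restriction is an equivalence $\mathrm{K}(X\text{ on }Z)\simeq\mathrm{K}(V\text{ on }Z)$. \emph{Projective bundle formula} (for $\mathbb{P}^1$ over $\mathbb{C}$): the functor $(V,W)\mapsto V\otimes\mathcal{O}\oplus W\otimes\mathcal{O}(-1)$ induces an equivalence $\mathrm{K}(\mathbb{C})^2\simeq\mathrm{K}(\mathbb{P}^1)$. \emph{Vector bundles:} for projective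 $X$, the quotient $\mathcal{D}^b(\mathrm{Vect}\,X)$ of $\mathcal{K}^b(\mathrm{Vect}\,X)$ by the acyclic complexes, that is, those spliced from short exact sequences of bundles, is equivalent to $\mathrm{Perf}(X)$.
\item[(K5)] (Land and Tamme \cite[Theorem~1.1]{LT}.) Let $R=R_1\times_{R_{12}}R_2$ be a pullback square of $E_1$-rings. There is an $E_1$-ring $R'$ with underlying spectrum $R_1\otimes_RR_2$, with ring maps $R_1\to R'$, $R_2\to R'$ and $R'\to R_{12}$ whose underlying maps of spectra are the canonical ones, such that $\mathrm{K}(R)\simeq\mathrm{K}(R_1)\times_{\mathrm{K}(R')}\mathrm{K}(R_2)$, compatibly with the given square.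
\item[(K6)] If $R$ is a connective $E_1$-ring, $\mathrm{K}_n(R)\to\mathrm{K}_n(\pi_0R)$ is an isomorphism for $n\leq1$. For $n\leq0$ this is \cite[Theorem~9.53]{BGT}. For $n=1$ it holds because $\mathrm{K}_1(R)=\pi_1(BGL(R)^+)=GL(\pi_0R)^{\mathrm{ab}}$.
\item[(K7)] (Suslin \cite{Suslin}.) The map $\mathrm{K}(\mathbb{C})\to ku$, which is an isomorphism $\mathbb{Z}\to\mathbb{Z}$ on $\pi_0$, induces an equivalence $\mathrm{K}(\mathbb{C})\otimes\mathbb{S}/\ell\to ku\otimes\mathbb{S}/\ell$.
\item[(K8)] For an ordinary ring $R$: the space $\Omega^\infty\tau_{\geq1}\mathrm{K}(R)$ is $BGL(R)^+$, which has the homology of $BGL(R)$; for $n>0$ the group $\mathrm{K}_{-n}(R)$ is a natural direct summand of $\mathrm{K}_0(R[t_1^{\pm1},\dots,t_n^{\pm1}])$ (Bass); $\mathrm{K}_0(R)\cong\mathrm{K}_0(R/J)$ for a nilpotent ideal $J$; and $\mathrm{K}_{-n}(R)=0$ for $n>0$ if $R$ is regular noetherian, for instance a field.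
\end{enumerate}

\section{Swindles}\label{sec:swindle}

Let $A$ be a small abelian category. To run the swindle we need countable direct sums, and we take them in the category $\mathrm{Ind}(A)$ of ind-objects. We recall its properties. It is an abelian category with all colimits, in which filtered colimits, and hence direct sums, are exact. The inclusion $A\subseteq\mathrm{Ind}(A)$ is exact and fully faithful, so kernels, cokernels and images in $\mathrm{Ind}(A)$ of maps between objects of $A$ lie in $A$. Every object is a filtered colimit of objects of $A$, and objects $a\in A$ are compact: $\mathrm{Hom}(a,-)$ commutes with filtered colimits. The category $\mathrm{Ind}(A)$ is too large for $K$-theory, so let $B_0\subseteq\mathrm{Ind}(A)$ be the full subcategory of colimits of sequences $a_0\to a_1\to\cdots$ in $A$.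

\begin{lemma}\label{lem:B0}
The category $B_0$ is essentially small and abelian, the inclusions $A\subseteq B_0\subseteq\mathrm{Ind}(A)$ are exact and fully faithful, and there is an exact functor $\Psi\colon B_0\to B_0$ with $\mathrm{id}\oplus\Psi\cong\Psi$.
\end{lemma}

\begin{proof}
Sequences in $A$ form a set, so $B_0$ is essentially small. Let $f\colon\operatorname{colim}a_n\to\operatorname{colim}b_n$ be a map. We choose $m(0)<m(1)<\cdots$ and maps $f_n\colon a_n\to b_{m(n)}$ that represent $f$ on $a_n$ and commute with the transition maps. Given $f_n$, compactness of $a_{n+1}$ gives a map $a_{n+1}\to b_m$ with $m>m(n)$ that represents $f$ on $a_{n+1}$. The two resulting maps $a_n\to b_m$ agree in the colimit, so by compactness of $a_n$ they agree after enlarging $m$; this defines $m(n+1)$ and $f_{n+1}$. Since filtered colimits are exact, $\ker f=\operatorname{colim}\ker f_n$ and $\operatorname{coker}f=\operatorname{colim}\operatorname{coker}f_n$ lie in $B_0$. Moreover $B_0$ is closed under countable direct sums, because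
\[
\bigoplus_{j\geq 0}\operatorname*{colim}_n a^j_n=\operatorname*{colim}_n\bigoplus_{j\leq n}a^j_n .
\]
So $B_0$ is abelian with exact inclusion into $\mathrm{Ind}(A)$, and $\Psi(Y)=Y^{(\mathbb{N})}$ is the required functor.
\end{proof}

\begin{lemma}\label{lem:closure}
The subcategory $A$ is closed under extensions in $\mathrm{Ind}(A)$. If every object of $A$ is noetherian, $A$ is also closed under subobjects and quotients in $\mathrm{Ind}(A)$.
\end{lemma}

\begin{proof}
Let $g\colon Y\to a$ be a map with $a\in A$, and write $Y=\operatorname{colim}_iy_i$ with $y_i\in A$. By exactness of filtered colimits, the image of $g$ is the directed union of the images $b_i$ of the maps $y_i\to a$, and $b_i\in A$.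

Let $0\to a'\to Y\xrightarrow{g}a\to0$ be exact with $a',a\in A$. Then $a=\operatorname{colim}b_i$, and by compactness the identity of $a$ factors through some monomorphism $b_i\to a$, which is therefore an isomorphism. So $y_i\to a$ is an epimorphism, with kernel $k\in A$. The sequence $0\to a'\to a'\oplus y_i\to y_i\to0$ maps to the given sequence by the identity on $a'$. The snake lemma shows that $a'\oplus y_i\to Y$ is an epimorphism with kernel $k$. Thus $Y$ is the cokernel of a map $k\to a'\oplus y_i$ between objects of $A$, and $Y\in A$.

Now let $g\colon Y\to a$ be a monomorphism with $a$ noetherian. The directed family of subobjects $b_i\subseteq a$ has a maximal member, which is then the largest member, so $Y=b_i\in A$ for some $i$. The quotient $a/Y$ is the cokernel of a map in $A$.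
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:yes}]
If an essentially small abelian category $B$ has an exact endofunctor $\Psi$ with $\mathrm{id}\oplus\Psi\cong\Psi$, the same relation holds on $\mathcal{D}^b(B)$. By additivity (K1), $\mathrm{id}+\mathrm{K}(\Psi)\simeq\mathrm{K}(\Psi)$, so the identity of $\mathrm{K}(B)$ is null and $\mathrm{K}(B)\simeq0$. With Lemma~\ref{lem:B0} this proves (b). If every object of $A$ is noetherian, $A$ is Serre in $\mathrm{Ind}(A)$ by Lemma~\ref{lem:closure}, hence in $B_0$. If every object of $A$ is artinian, every object of $A^{\mathrm{op}}$ is noetherian; let $B$ be the opposite of the category $B_0$ formed from $A^{\mathrm{op}}$. The Serre condition is self-dual, and $\Psi^{\mathrm{op}}$ is an exact endofunctor of $B$ with $\mathrm{id}\oplus\Psi^{\mathrm{op}}\cong\Psi^{\mathrm{op}}$.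
\end{proof}

\section{The periodic localization}\label{sec:T}

Fix an odd prime $\ell$ and write $T=T_\ell$. The prime is taken odd so that the self-map $v_1$ of degree $2\ell-2$ is available.

\begin{lemma}\label{lem:T}
\begin{enumerate}
\item[(a)] The functor $T$ is exact and preserves filtered colimits, and $\iota$ commutes with the boundary maps of fiber sequences.
\item[(b)] If $f$ is a map of spectra that is an isomorphism on $\pi_n$ for all large $n$, then $T(f)$ is an equivalence.
\item[(c)] We have $\pi_iT\mathrm{K}(\mathbb{C})=0$ for odd $i$, and $\iota\colon\mathbb{Z}=\mathrm{K}_0(\mathbb{C})\to\pi_0T\mathrm{K}(\mathbb{C})\cong\mathbb{Z}/\ell$ is reduction modulo $\ell$.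
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The tensor product commutes with colimits, so $T(Y)\simeq Y\otimes T(\mathbb{S})$, and $\iota$ is obtained by tensoring $Y$ with a fixed map $\mathbb{S}\to T(\mathbb{S})$.

(b) The fiber $Z$ of $f$ is bounded above, hence so is $Z/\ell$. Then $\pi_nT(Z)=\operatorname{colim}_k\pi_{n+kd}(Z/\ell)=0$ for all $n$, and $T(f)$ is an equivalence by (a).

(c) By (K7) the map $\mathrm{K}(\mathbb{C})\to ku$ induces an equivalence on each term of the colimit that defines $T$. By (b), $T(ku)\simeq T(KU)$. Since $v_1$ is an equivalence on $KU\otimes\mathbb{S}/\ell$, we have $T(KU)\simeq KU/\ell$, whose homotopy groups are $\mathbb{Z}/\ell$ in even degrees and $0$ in odd degrees. On $\pi_0$ the maps $\mathrm{K}(\mathbb{C})\to ku\to KU$ are isomorphisms and $KU\to KU/\ell$ is reduction modulo $\ell$.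
\end{proof}

In Section~\ref{sec:A} we meet the endomorphism rings of vector bundles on a projective curve. These are finite-dimensional algebras, usually not semisimple, and we need to know that the radical is invisible both to $T$ and to negative $K$-theory.

\begin{lemma}\label{lem:algebra}
Let $\Lambda$ be a finite-dimensional $\mathbb{C}$-algebra. Then $\pi_iT\mathrm{K}(\Lambda)=0$ for odd $i$, and $\mathrm{K}_n(\Lambda)=0$ for $n<0$.
\end{lemma}

\begin{proof}
Let $J$ be the Jacobson radical; it is nilpotent. By Wedderburn's theorem $\Lambda/J$ is a finite product of matrix algebras over $\mathbb{C}$, so by Morita invariance $\mathrm{K}(\Lambda/J)$ is a finite sum of copies of $\mathrm{K}(\mathbb{C})$. By Lemma~\ref{lem:T}(c) and (K8) both statements hold for $\Lambda/J$.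

\emph{Negative degrees.} The ideal $J[t_1^{\pm1},\dots,t_n^{\pm1}]$ is nilpotent, so by (K8) the map $\mathrm{K}_{-n}(\Lambda)\to\mathrm{K}_{-n}(\Lambda/J)$ is a retract of an isomorphism of $\mathrm{K}_0$-groups, hence an isomorphism.

\emph{Group homology.} All homology in this paragraph has coefficients in $\mathbb{F}_\ell$. A matrix over $\Lambda$ that is invertible modulo the nilpotent ideal $M_n(J)$ is invertible, so $GL(\Lambda)\to GL(\Lambda/J)$ is surjective. Its kernel $N$ is the union of the groups $1+M_n(J)$. Each of these has a finite filtration by the normal subgroups $1+M_n(J^i)$, whose subquotients are the additive groups $M_n(J^i/J^{i+1})$. These are $\mathbb{Q}$-vector spaces; here we use that $\ell$ is invertible in $\Lambda$. For a $\mathbb{Q}$-vector space $V$ the integral homology $H_j(V;\mathbb{Z})=\bigwedge^j_{\mathbb{Z}}V$ is a $\mathbb{Q}$-vector space for $j\geq1$, so the reduced $\mathbb{F}_\ell$-homology of $V$ vanishes. If $N'$ is a normal subgroup of a group $G$ and $\tilde H_*(N')=0$, the Lyndon--Hochschild--Serre spectral sequence is concentrated in one row and gives $H_*(G)\cong H_*(G/N')$.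 Descending induction on $i$ gives $\tilde H_*(1+M_n(J^i))=0$. Homology commutes with directed unions, so $\tilde H_*(N)=0$, and the same spectral sequence shows that $BGL(\Lambda)\to BGL(\Lambda/J)$ is a homology isomorphism. By (K8), so is $\Omega^\infty f$ for the map $f\colon\tau_{\geq1}\mathrm{K}(\Lambda)\to\tau_{\geq1}\mathrm{K}(\Lambda/J)$.

\emph{From spaces to spectra.} Let $f_n=\Omega^\infty\Sigma^nf\colon Y_n\to Y_n'$. These spaces are connected and $Y_{n+1}$ is the bar construction $BY_n$, the geometric realization of a simplicial space with terms $Y_n^{\times p}$; the same holds for $Y'_{n+1}$. If $f_n$ is an $\mathbb{F}_\ell$-homology isomorphism, so are its powers $f_n^{\times p}$ by the K\"unneth theorem, and so is the map of realizations $f_{n+1}$, by the spectral sequence of a simplicial space. So all $f_n$ are $\mathbb{F}_\ell$-homology isomorphisms. The homology of a spectrum is the colimit $\operatorname{colim}_n\tilde H_{*+n}$ of the reduced homology of the spaces $\Omega^\infty\Sigma^n$, so the cofiber $Z$ of $f$ has $H\mathbb{F}_\ell\otimes Z\simeq0$. Since $H\mathbb{F}_\ell\simeq H\mathbb{Z}\otimes\mathbb{S}/\ell$,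 the spectrum $Z/\ell$ has vanishing integral homology. It is bounded below, so it is zero by the Hurewicz theorem. Hence $T(Z)\simeq 0$ and $T(f)$ is an equivalence. By Lemma~\ref{lem:T}(b) we may remove the truncations, and $T\mathrm{K}(\Lambda)\simeq T\mathrm{K}(\Lambda/J)$.
\end{proof}

\section{The obstruction}\label{sec:obstruction}

Let $\mathcal{D}^b(A)\to\mathcal{M}$ be as in Theorem~\ref{thm:obstruction}; the case of an abelian category $B$ is $\mathcal{M}=\mathcal{D}^b(B)$. Identify $A$ with its essential image, a Serre subcategory of $\mathcal{M}^\heartsuit$, and let $\mathcal{C}\subseteq\mathcal{M}$ be the full subcategory of objects $M$ with $H^i(M)\in A$ for all $i$.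

The subcategory $\mathcal{C}$ is stable: it is closed under shifts, and if $L$ is the cofiber of a map $M\to N$ in $\mathcal{C}$, then $H^i(L)$ is an extension of $\ker(H^{i+1}M\to H^{i+1}N)$ by $\operatorname{coker}(H^iM\to H^iN)$, so it lies in $A$. It is closed under retracts, since a direct summand is a subobject. The cohomology objects of $\tau^{\leq0}M$ and $\tau^{\geq1}M$ are cohomology objects of $M$ or zero, so $\mathcal{C}$ is closed under truncation and inherits a bounded t-structure with heart $A$. A t-exact functor commutes with cohomology, so $\mathcal{D}^b(A)\to\mathcal{M}$ factors through a t-exact functor $F\colon\mathcal{D}^b(A)\to\mathcal{C}$, which is an equivalence on hearts.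

The kernel of $\mathrm{K}_{-2}(\mathcal{C})\to\mathrm{K}_{-2}(\mathcal{M})$ is the image of $\mathrm{K}_{-1}(\mathcal{M}/\mathcal{C})$. To apply (K2) we need a bounded t-structure on the quotient.

\begin{lemma}\label{lem:quotient}
Let $\mathcal{Q}=\mathcal{M}/\mathcal{C}$, and let $\mathcal{Q}^{\leq0}$ and $\mathcal{Q}^{\geq0}$ be the essential images of $\mathcal{M}^{\leq0}$ and $\mathcal{M}^{\geq0}$. They form a bounded t-structure on $\mathcal{Q}$.
\end{lemma}

\begin{proof}
The functor $\mathcal{M}\to\mathcal{Q}$ is exact and essentially surjective, so (t1), (t3) and boundedness pass from $\mathcal{M}$ to $\mathcal{Q}$. The point is (t2), because $\mathcal{Q}$ has more morphisms than $\mathcal{M}$. Let $M\in\mathcal{M}^{\leq0}$ and $N\in\mathcal{M}^{\geq1}$, and let a morphism $M\to N$ in $\mathcal{Q}$ be represented by $M\xleftarrow{s}M'\xrightarrow{f}N$ with $L=\operatorname{cofib}(s)\in\mathcal{C}$. The object $M'$ need not lie in $\mathcal{M}^{\leq0}$, but we claim that its part in positive degrees lies in $\mathcal{C}$. Consider the exact sequence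
\[
H^{i-1}(M)\to H^{i-1}(L)\to H^i(M')\to H^i(M).
\]
For $i\geq2$ the outer terms vanish and $H^i(M')\cong H^{i-1}(L)\in A$. For $i=1$ the last term vanishes, so $H^1(M')$ is a quotient of $H^0(L)\in A$ and lies in $A$ because $A$ is Serre. Hence $\tau^{\geq1}M'\in\mathcal{C}$, and $\tau^{\leq0}M'\to M'$ becomes an equivalence in $\mathcal{Q}$. The composite $\tau^{\leq0}M'\to M'\xrightarrow{f}N$ is null in $\mathcal{M}$ by (t2). So $f$ becomes null in $\mathcal{Q}$, and so does the morphism $fs^{-1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:obstruction}]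
By (K1) there is an exact sequence $\mathrm{K}_{-1}(\mathcal{Q})\to\mathrm{K}_{-2}(\mathcal{C})\to\mathrm{K}_{-2}(\mathcal{M})$. By Lemma~\ref{lem:quotient} and (K2), $\mathrm{K}_{-1}(\mathcal{Q})=0$, so $\mathrm{K}_{-2}(\mathcal{C})\to\mathrm{K}_{-2}(\mathcal{M})$ is injective.

The inclusion of the heart $A\to\mathcal{D}^b(A)$ and its composite with $F$, which is the inclusion of the heart of $\mathcal{C}$, both induce equivalences on connective $K$-theory by (K3). Hence so does $F$. Both categories are idempotent complete by (K2), so by (K1) the map $\mathrm{K}_n(F)$ is an isomorphism for $n\geq0$. By Lemma~\ref{lem:T}(b), $T\mathrm{K}(F)\colon T\mathrm{K}(A)\to T\mathrm{K}(\mathcal{C})$ is an equivalence.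

Let $\xi\in\mathrm{K}_{-2}(A)$ have image zero in $\mathrm{K}_{-2}(\mathcal{M})$. Then $\mathrm{K}(F)(\xi)=0$ in $\mathrm{K}_{-2}(\mathcal{C})$. By naturality, $T\mathrm{K}(F)(\iota\xi)=\iota\,\mathrm{K}(F)(\xi)=0$, and therefore $\iota(\xi)=0$.
\end{proof}

\begin{remark}[The Serre condition]\label{rem:serre}
For an exact fully faithful inclusion $A\subseteq B$, kernels and cokernels of maps in $A$ lie in $A$. So closure under subobjects and closure under quotients are equivalent, and closure under extensions suffices to make $\mathcal{C}$ stable. Closure under quotients is needed at one place: $H^1(M')$ is the quotient of $H^0(L)$ by the image of $H^0(M)$, and $H^0(M)$ need not be in $A$. It cannot be dropped. For the category $A$ of Theorem~\ref{thm:example}, the inclusion $A\subseteq B_0$ of Section~\ref{sec:swindle} is closed under extensions by Lemma~\ref{lem:closure}, yet it kills all of $\mathrm{K}_{-2}(A)$.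
\end{remark}

\begin{remark}[The degree]\label{rem:degree}
The degree $-2$ enters through the vanishing of $\mathrm{K}_{-1}(\mathcal{Q})$. In degree $-1$ there is nothing to obstruct, since $\mathrm{K}_{-1}(A)=0$ by (K2). In degree $0$ the analogue of Theorem~\ref{thm:obstruction} is false: for finite-dimensional complex vector spaces $\iota(1)\neq0$ by Lemma~\ref{lem:T}(c), while $1\in\mathrm{K}_0(\mathbb{C})$ dies in the category of spaces of countable dimension.
\end{remark}

\section{An abelian category from exact complexes of bundles}\label{sec:A}

We want an abelian category with nonzero $\mathrm{K}_{-2}$. A singular curve $X$ can have nonzero $\mathrm{K}_{-1}$, and a Verdier sequence with quotient $\mathrm{Perf}(X)$ shifts this group down by one degree, provided that the middle term has no negative $K$-theory. By (K4) there is a candidate: $\mathrm{Perf}(X)$ is the quotient of $\mathcal{K}^b(\mathrm{Vect}\,X)$ by the exact complexes. The task is to recognize the category of exact complexes as $\mathcal{D}^b(A)$ for an abelian category $A$. An exact complex of bundles has no cohomology sheaves, but it need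 not be split, and the Yoneda embedding turns the failure to split into cohomology.

Let $X\subseteq\mathbb{P}^2$ be the nodal cubic over $\mathbb{C}$ with equation $b^2c=a^2(a+c)$. In this section we use only that $X$ is projective over $\mathbb{C}$ of dimension one. Let $E$ be a small skeleton of the category of vector bundles on $X$. ``Surjective'' and ``exact'' refer to sheaves, and $\mathrm{Ext}_X$ is taken in $\mathcal{O}_X$-modules. We use three facts.
\begin{enumerate}
\item[(V1)] A surjection onto a bundle splits locally. Hence the kernel of a surjection of bundles, an extension of a bundle by a bundle and a direct summand of a bundle are bundles. If $p\colon y\to z$ is a surjection of bundles and $f\colon w\to z$ is any map of bundles, then $y\times_zw$ is the kernel of the surjection $(p,-f)\colon y\oplus w\to z$, so it is a bundle; the projection $y\times_zw\to w$ is surjective with kernel $\ker p$.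
\item[(V2)] The spaces $\mathrm{Hom}(e,e')$ are finite-dimensional, since $X$ is projective.
\item[(V3)] $\mathrm{Ext}^2_X(e,e')=H^2(X,e^\vee\otimes e')=0$, since $\dim X=1$.
\end{enumerate}

Let $\mathrm{Mod}\,E$ be the abelian category of $\mathbb{C}$-linear functors from $E^{\mathrm{op}}$ to complex vector spaces; exactness is tested on each $e\in E$. Let $h_e=\mathrm{Hom}(-,e)$. By the Yoneda lemma $\mathrm{Hom}(h_e,G)=G(e)$, so $h_e$ is projective and $h$ is fully faithful. The functor $h$ preserves finite direct sums, kernels and fiber products, but it does not send surjections to epimorphisms. Let $A\subseteq\mathrm{Mod}\,E$ be the full subcategory of functors isomorphic to $\operatorname{coker}(h_p)$ for a surjection of bundles $p\colon y\to z$. With $x=\ker p$, such a functor $F$ has the projective resolution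
\begin{equation}\label{eq:resolution}
0\to h_x\to h_y\to h_z\to F\to0 .
\end{equation}
Since $E$ is small, $A$ is essentially small. Replacing it by a small skeleton changes neither $\mathrm{K}(A)$ nor the Serre condition on the essential image.

\begin{example}\label{ex:object}
The functor $F=\operatorname{coker}(h_p)$ vanishes if and only if $\mathrm{id}_z$ lifts to $y$, that is, if and only if $p$ splits. The long exact sequence of $\mathrm{Ext}_X(e,-)$ identifies $F(e)$ with the kernel of $\mathrm{Ext}^1_X(e,x)\to\mathrm{Ext}^1_X(e,y)$. The sequence $0\to\mathcal{O}_{\mathbb{P}^2}(-3)\to\mathcal{O}_{\mathbb{P}^2}\to\mathcal{O}_X\to0$ gives $H^1(X,\mathcal{O})\cong H^2(\mathbb{P}^2,\mathcal{O}(-3))\cong\mathbb{C}$, so there is a nonsplit extension $0\to\mathcal{O}\to y\to\mathcal{O}\to0$ on $X$. It defines an object $F$ of $A$ with $F(\mathcal{O})=\mathbb{C}$. On an affine scheme every surjection of bundles splits, and the same construction gives the zero category.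
\end{example}

\begin{lemma}\label{lem:abelian}
The subcategory $A$ is closed under kernels, cokernels and extensions in $\mathrm{Mod}\,E$. In particular $A$ is abelian and its inclusion into $\mathrm{Mod}\,E$ is exact.
\end{lemma}

\begin{proof}
Let $F=\operatorname{coker}(h_p)$ with $p\colon y\to z$ surjective, and let $F_0\subseteq F$ be a finitely generated subfunctor, that is, the image of a map $h_w\to F$ with $w\in E$. We first show that $F_0$ and $F/F_0$ lie in $A$. By projectivity the map lifts to $h_f\colon h_w\to h_z$ for some $f\colon w\to z$. Let $u=y\times_zw$. A map $g\colon e\to w$ goes to zero in $F(e)$ if and only if $fg$ lifts to $y$, if and only if $g$ lifts to $u$. So $F_0=\operatorname{coker}(h_u\to h_w)$, and $u\to w$ is a surjection of bundles by (V1). Also $F/F_0=\operatorname{coker}(h_{y\oplus w}\to h_z)$, and $(p,f)\colon y\oplus w\to z$ is surjective.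

Let $\varphi\colon F\to G$ be a map in $A$, with $G=\operatorname{coker}(h_q)$ and $q\colon y'\to z'$ surjective. The image of $\varphi$ is the image of $h_z\to G$, so it is finitely generated and $\operatorname{coker}\varphi\in A$. Lift $h_z\to F\to G$ to a map induced by $\tilde\varphi\colon z\to z'$, and let $u=y'\times_{z'}z$, a bundle. The element of $F(e)$ represented by $g\colon e\to z$ lies in $\ker\varphi$ if and only if $\tilde\varphi g$ lifts to $y'$, if and only if $g$ lifts to $u$. So $\ker\varphi$ is the image of $h_u\to h_z\to F$. It is finitely generated, hence in $A$.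

Let $0\to G\to F'\to F\to0$ be exact with $F,G$ as above. The horseshoe lemma gives a presentation $h_{y'\oplus y}\to h_{z'\oplus z}\to F'\to0$, induced by a bundle map $r$ that restricts to $q$ on $y'$ and induces $p$ on the quotients $y\to z$. By the snake lemma for sheaves $\operatorname{coker}r$ lies between $\operatorname{coker}q=0$ and $\operatorname{coker}p=0$, so $r$ is surjective and $F'\in A$.
\end{proof}

Let $\mathcal{D}^b_A\subseteq\mathcal{D}(\mathrm{Mod}\,E)$ be the full subcategory of complexes with bounded cohomology, all of it in $A$. By Lemma~\ref{lem:abelian} and the long exact sequence it is stable, and the standard t-structure restricts to a bounded t-structure on it with heart $A$. Let $\mathcal{W}\subseteq\mathcal{D}(\mathrm{Mod}\,E)$ be the full subcategory of objects equivalent to bounded complexes of representable functors. Maps out of bounded complexes of projectives are computed by chain maps up to homotopy, so $h$ induces an equivalence $\mathcal{K}^b(E)\simeq\mathcal{W}$. Let $\mathcal{N}\subseteq\mathcal{W}$ be the kernel of $\mathcal{W}\simeq\mathcal{K}^b(E)\to\mathrm{Perf}(X)$;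 it consists of the objects $h_{e^\bullet}$ with $e^\bullet$ a bounded exact complex of bundles.

\begin{lemma}\label{lem:acyclic}
If $e^\bullet$ is a bounded exact complex of bundles, its cycle sheaves are bundles. Moreover $\mathcal{N}=\mathcal{D}^b_A$.
\end{lemma}

\begin{proof}
Let $Z^i=\ker(e^i\to e^{i+1})$. By exactness $e^{i-1}\to Z^i$ is surjective with kernel $Z^{i-1}$. For large $i$ we have $Z^i=0$, so descending induction and (V1) show that all $Z^i$ are bundles. Since $h$ preserves kernels, $H^i(h_{e^\bullet})=\operatorname{coker}(h_{e^{i-1}}\to h_{Z^i})\in A$. So $\mathcal{N}\subseteq\mathcal{D}^b_A$. Conversely, \eqref{eq:resolution} shows that each $F\in A$ is equivalent to $h$ of the exact complex $x\to y\to z$, so $A\subseteq\mathcal{N}$. Every object of $\mathcal{D}^b_A$ is built from shifts of objects of $A$ by finitely many extensions, and $\mathcal{N}$ is stable.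
\end{proof}

So $\mathcal{N}$ has a bounded t-structure with heart $A$. As Example~\ref{ex:quiver} shows, this does not yet make it the derived category of $A$, and the difference matters for $\mathrm{K}_{-2}$. We have to compare $\mathrm{Ext}_A$ with $\mathrm{Ext}_E=\mathrm{Ext}_{\mathrm{Mod}\,E}$. A positive-degree class in $\mathrm{Ext}_A$ is always killed by an epimorphism in $A$, and this allows dimension shifting inside $A$. The next lemma gives the same property for $\mathrm{Ext}_E$; it is the only place where $\dim X=1$ is used.

\begin{lemma}\label{lem:efface}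
Let $F,G\in A$, $n\geq1$ and $\omega\in\mathrm{Ext}^n_E(F,G)$. There is an epimorphism $F''\to F$ in $A$ along which $\omega$ pulls back to zero.
\end{lemma}

\begin{proof}
For $n\geq3$ the group vanishes by \eqref{eq:resolution}. For $n=1$ let $0\to G\to F''\to F\to0$ represent $\omega$. Then $F''\in A$ by Lemma~\ref{lem:abelian}, and the pullback of the extension along $F''\to F$ is split by the diagonal map $F''\to F''\times_FF''$.

Let $n=2$. By \eqref{eq:resolution}, $\mathrm{Ext}^2_E(F,G)=\operatorname{coker}(G(y)\to G(x))$; let $g\in G(x)$ represent $\omega$. We first kill $g$ by a surjection onto $x$, and then extend this surjection to a map of short exact sequences. Write $G=\operatorname{coker}(h_q)$ with $q\colon y'\to z'$ surjective, lift $g$ to $\gamma\colon x\to z'$, and let $\pi\colon x''=x\times_{z'}y'\to x$ be the projection. By (V1), $x''$ is a bundle and $\pi$ is surjective with kernel the bundle $v=\ker q$. Since $\gamma\pi$ factors through $q$, we have $\pi^*g=0$ in $G(x'')$. In the exact sequence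
\[
\mathrm{Ext}^1_X(z,x'')\xrightarrow{\ \pi_*\ }\mathrm{Ext}^1_X(z,x)\to\mathrm{Ext}^2_X(z,v)
\]
the last group vanishes by (V3). So the extension $0\to x\to y\to z\to0$ is the pushout along $\pi$ of an extension $0\to x''\to y''\to z\to0$, in which $y''$ is a bundle by (V1), and we have a map of short exact sequences $(\pi,\rho,\mathrm{id}_z)$ with $\rho\colon y''\to y$. Put $F''=\operatorname{coker}(h_{y''}\to h_z)\in A$. The maps $(h_\pi,h_\rho,\mathrm{id})$ form a map of projective resolutions over a map $F''\to F$, which is an epimorphism because both functors are quotients of $h_z$. The pullback of $\omega$ is represented by $\pi^*g=0$.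
\end{proof}

\begin{proposition}\label{prop:derived}
The functor $\mathcal{D}^b(A)\to\mathcal{D}^b_A=\mathcal{N}$ induced by $A\subseteq\mathrm{Mod}\,E$ is an equivalence.
\end{proposition}

\begin{proof}
Let $\varphi^n\colon\mathrm{Ext}^n_A(F,G)\to\mathrm{Ext}^n_E(F,G)$ be the induced maps for $F,G\in A$. For a short exact sequence $0\to K\xrightarrow{j}F''\to F\to0$ in $A$ they commute with the long exact sequences
\[
\mathrm{Ext}^n(F'',G)\xrightarrow{j^*}\mathrm{Ext}^n(K,G)\xrightarrow{\delta}\mathrm{Ext}^{n+1}(F,G)\to\mathrm{Ext}^{n+1}(F'',G).
\]
We show by induction on $n$ that $\varphi^n$ is an isomorphism for all $F$ and $G$. For $n<0$ both sides vanish, and for $n=0$ this is fullness of $A$. Assume the claim for some $n\geq0$.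

\emph{Surjectivity of $\varphi^{n+1}$.} Given $\omega\in\mathrm{Ext}^{n+1}_E(F,G)$, take $F''\to F$ as in Lemma~\ref{lem:efface}, with kernel $K\in A$. Then $\omega=\delta(\beta)$ with $\beta\in\mathrm{Ext}^n_E(K,G)$. By induction $\beta=\varphi^n(\beta')$, so $\omega=\varphi^{n+1}(\delta\beta')$.

\emph{Injectivity of $\varphi^{n+1}$.} Let $\alpha\in\mathrm{Ext}^{n+1}_A(F,G)$ with $\varphi^{n+1}(\alpha)=0$. Represent $\alpha$ by a Yoneda extension $0\to G\to\cdots\to F''\to F\to0$ in $A$ and let $K$ be the kernel of its last map. Then $\alpha=\delta(\beta)$, where $\beta\in\mathrm{Ext}^n_A(K,G)$ is the class of the remaining part of the extension. Now $\delta\varphi^n(\beta)=\varphi^{n+1}(\alpha)=0$, so $\varphi^n(\beta)=j^*(\eta)$ with $\eta\in\mathrm{Ext}^n_E(F'',G)$. By induction $\eta=\varphi^n(\eta')$, and $\varphi^n(\beta-j^*\eta')=0$ gives $\beta=j^*\eta'$. Hence $\alpha=\delta j^*\eta'=0$.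

Call a pair $(M,N)$ of objects of $\mathcal{D}^b(A)$ good if the functor is bijective on $\mathrm{Hom}(M,N[n])$ for all $n\in\mathbb{Z}$. Pairs of objects of $A$ are good. By the five lemma, good pairs are closed under shifts and extensions in each variable. Every object of $\mathcal{D}^b(A)$ is built from $A$ in this way, so all pairs are good and the functor is fully faithful. Its essential image is then a stable subcategory that contains $A$, hence all of $\mathcal{D}^b_A$.
\end{proof}

By the first part of Lemma~\ref{lem:acyclic}, $\mathcal{N}$ corresponds to the acyclic complexes of (K4), so $\mathcal{W}/\mathcal{N}=\mathcal{D}^b(\mathrm{Vect}\,X)\simeq\mathrm{Perf}(X)$. With Proposition~\ref{prop:derived} and (K1) we obtain a fiber sequence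
\begin{equation}\label{eq:fiber}
\mathrm{K}(A)\to\mathrm{K}(\mathcal{W})\to\mathrm{K}(X).
\end{equation}

\begin{proposition}\label{prop:boundary}
The boundary map $\partial\colon\mathrm{K}_{-1}(X)\to\mathrm{K}_{-2}(A)$ of \eqref{eq:fiber} is an isomorphism, and for every odd prime $\ell$ the boundary map $\partial\colon\pi_{-1}T_\ell\mathrm{K}(X)\to\pi_{-2}T_\ell\mathrm{K}(A)$ is injective.
\end{proposition}

\begin{proof}
For $e\in E$ let $\mathrm{add}(e)\subseteq E$ be the full subcategory of direct summands of the bundles $e^{\oplus r}$. Both $\mathrm{add}(e)$ and $\mathrm{add}(e')$ lie in $\mathrm{add}(e\oplus e')$, so $E$ is the directed union of these subcategories. A bounded complex involves finitely many bundles, so $\mathcal{K}^b(E)$ is the directed union of the full subcategories $\mathcal{K}^b(\mathrm{add}(e))$. The functor $\mathrm{Hom}(e,-)\colon\mathrm{add}(e)\to\mathrm{proj}\,\mathrm{End}(e)$ is bijective on $\mathrm{Hom}(e,e)$, hence fully faithful on direct sums and summands, and it is essentially surjective because idempotents split in $E$ by (V1). So $\mathrm{K}(\mathcal{W})\simeq\operatorname{colim}_e\mathrm{K}(\mathrm{End}(e))$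 by (K1), and each $\mathrm{End}(e)$ is finite-dimensional by (V2). By Lemmas~\ref{lem:algebra} and~\ref{lem:T}(a), $\mathrm{K}_{-1}(\mathcal{W})=\mathrm{K}_{-2}(\mathcal{W})=0$ and $\pi_{-1}T_\ell\mathrm{K}(\mathcal{W})=0$. The claims follow from the long exact sequences of \eqref{eq:fiber} and of its image under $T_\ell$.
\end{proof}

\section{The nodal cubic in degree $-1$}\label{sec:cubic}

The curve $X$ is a projective line with two points glued. Its complex points form a sphere with two points identified, which is homotopy equivalent to $S^2\vee S^1$, and one expects the loop to contribute a copy of $\Omega\mathrm{K}(\mathbb{C})$ to $\mathrm{K}(X)$. We make this precise in degree $-1$.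

\subsection*{Geometry}
Let $x_0=[0:0:1]$ be the node and $x_\infty=[0:1:0]$, the only point of $X$ with $c=0$. Define
\[
\nu\colon\mathbb{P}^1\to X,\qquad[s:t]\mapsto[s(t^2-s^2):t(t^2-s^2):s^3].
\]
Both sides of the equation of $X$ become $s^3t^2(t^2-s^2)^2$. With the affine coordinate $t$ on $\mathbb{A}^1=\{s=1\}$, the map $\nu$ sends $\pm1$ to $x_0$ and $\infty$ to $x_\infty$. It restricts to an isomorphism $\mathbb{P}^1\setminus\{\pm1\}\to X\setminus\{x_0\}$ with inverse $[a:b:c]\mapsto[a:b]$. Indeed, the equation of $X$ reads $c(b^2-a^2)=a^3$, so $b^2-a^2$ vanishes only at $x_0$, and $\nu([a:b])=[a(b^2-a^2):b(b^2-a^2):c(b^2-a^2)]=[a:b:c]$; the other composite is the identity by the formula for $\nu$.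

Let $U=X\setminus\{x_\infty\}$, the affine curve $b^2=a^2(a+1)$, with $\nu^{-1}(U)=\mathbb{A}^1$. The map $\nu^*\colon\mathcal{O}(U)\to\mathbb{C}[t]$ sends $a$ to $t^2-1$ and $b$ to $t(t^2-1)$. It sends the basis elements $a^j$ and $ba^j$ to polynomials of the distinct degrees $2j$ and $2j+3$, so it is injective. Its image lies in
\[
S=\{f\in\mathbb{C}[t]:f(1)=f(-1)\}=\mathbb{C}\oplus I,\qquad I=(t^2-1)\mathbb{C}[t],
\]
and contains $(t^2-1)t^{2j}=\nu^*(a(a+1)^j)$ and $(t^2-1)t^{2j+1}=\nu^*(b(a+1)^j)$. So $U=\operatorname{Spec}S$, and $I$ is the ideal of the node.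

\subsection*{The expected answer}
Let $i_+,i_-\colon\operatorname{Spec}\mathbb{C}\to\mathbb{P}^1$ be the points $\pm1$, and put
\[
P=\mathrm{K}(\mathbb{P}^1)\times_{\mathrm{K}(\mathbb{C})^2}\mathrm{K}(\mathbb{C}),
\]
formed with $(i_+^*,i_-^*)$ and the diagonal. Since $\nu i_+=\nu i_-=x_0$, pullback along $\nu$ and restriction to $x_0$ define a map $\mathrm{K}(X)\to P$.

\begin{lemma}\label{lem:P}
There is a split monomorphism of spectra $j\colon\Omega\mathrm{K}(\mathbb{C})\to P$ that induces an isomorphism $\mathbb{Z}=\mathrm{K}_0(\mathbb{C})\to\pi_{-1}P$. If $\ell$ is an odd prime and $\ell\nmid m$, then $\iota(j(m))\neq0$ in $\pi_{-1}T_\ell(P)$.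
\end{lemma}

\begin{proof}
The cofiber of the diagonal $\mathrm{K}(\mathbb{C})\to\mathrm{K}(\mathbb{C})^2$ is the difference map $\mathrm{K}(\mathbb{C})^2\to\mathrm{K}(\mathbb{C})$. So $P$ is the fiber of $\theta=i_+^*-i_-^*\colon\mathrm{K}(\mathbb{P}^1)\to\mathrm{K}(\mathbb{C})$, and there is a fiber sequence $\Omega\mathrm{K}(\mathbb{C})\xrightarrow{j}P\to\mathrm{K}(\mathbb{P}^1)$. Let $\psi\colon\mathrm{K}(\mathbb{C})^2\to\mathrm{K}(\mathbb{P}^1)$ be the equivalence of (K4). After a choice of bases for the fibers of $\mathcal{O}(-1)$ at $\pm1$, the composites of $(V,W)\mapsto V\otimes\mathcal{O}\oplus W\otimes\mathcal{O}(-1)$ with $i_+^*$ and with $i_-^*$ are both isomorphic to $(V,W)\mapsto V\oplus W$. Hence $\theta\psi$ is null, so $\theta$ is null and $P\simeq\Omega\mathrm{K}(\mathbb{C})\oplus\mathrm{K}(\mathbb{P}^1)$. Since $\mathrm{K}_{-1}(\mathbb{P}^1)\cong\mathrm{K}_{-1}(\mathbb{C})^2=0$ by (K4) and (K8), $j$ is an isomorphism on $\pi_{-1}$. Finally $\iota(j(m))=T_\ell(j)(\iota(m))$, the map $T_\ell(j)$ is split injective, and $\iota(m)\in\pi_{-1}T_\ell\Omega\mathrm{K}(\mathbb{C})=\pi_0T_\ell\mathrm{K}(\mathbb{C})=\mathbb{Z}/\ell$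 is the residue class of $m$ by Lemma~\ref{lem:T}(c).
\end{proof}

\subsection*{Comparison}
The properties in (K4) give Mayer--Vietoris sequences for open covers, not for the gluing of closed points, so they do not say that $\mathrm{K}(X)\to P$ is an equivalence. The theorem of Land and Tamme measures the difference for rings. We reduce to the ring $S$ and show that the difference vanishes in negative degrees.

\begin{proposition}\label{prop:compare}
The map $\mathrm{K}_{-1}(X)\to\pi_{-1}P$ is an isomorphism.
\end{proposition}

\begin{proof}
\emph{Reduction to $S$.} Put $P_U=\mathrm{K}(\mathbb{C}[t])\times_{\mathrm{K}(\mathbb{C})^2}\mathrm{K}(\mathbb{C})$, formed with evaluation at $\pm1$ and the diagonal. Restriction to $U$ and to $\mathbb{A}^1$ gives a commutative square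
\[
\begin{array}{ccc}
\mathrm{K}(X) & \longrightarrow & P\\[2pt]
\big\downarrow & & \big\downarrow\\[2pt]
\mathrm{K}(S) & \longrightarrow & P_U .
\end{array}
\]
By localization the fiber of the left map is $\mathrm{K}(X\text{ on }x_\infty)$. The right map is the identity on the factors $\mathrm{K}(\mathbb{C})^2$ and $\mathrm{K}(\mathbb{C})$, so its fiber is that of $\mathrm{K}(\mathbb{P}^1)\to\mathrm{K}(\mathbb{A}^1)$, namely $\mathrm{K}(\mathbb{P}^1\text{ on }\infty)$. The map between these fibers is $\nu^*$. By excision we may restrict to the open sets $X\setminus\{x_0\}$ and $\mathbb{P}^1\setminus\{\pm1\}$, where $\nu$ is an isomorphism, so the map is an equivalence. The square is therefore cartesian, and its horizontal maps have the same fiber $\Gamma$.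

\emph{The ring $R'$.} The ring $S$ is the pullback $\mathbb{C}[t]\times_{\mathbb{C}^2}\mathbb{C}$. The homotopy pullback of ring spectra has $\pi_0=S$, and its $\pi_{-1}$ is the cokernel of $\mathbb{C}[t]\oplus\mathbb{C}\to\mathbb{C}^2$, which is zero since evaluation at $\pm1$ is surjective. So (K5) applies and gives
\[
\mathrm{K}(S)\simeq\mathrm{K}(\mathbb{C}[t])\times_{\mathrm{K}(R')}\mathrm{K}(\mathbb{C}),
\]
where $R'$ has underlying spectrum the derived tensor product $\mathbb{C}[t]\otimes^L_S\mathbb{C}$. In particular $R'$ is connective. On $\pi_0$ the ring map $R'\to\mathbb{C}^2$ is the canonical map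
\[
\mathbb{C}[t]\otimes_S\mathbb{C}=\mathbb{C}[t]/I\,\mathbb{C}[t]=\mathbb{C}[t]/(t^2-1)\longrightarrow\mathbb{C}^2,
\]
which is an isomorphism by the Chinese remainder theorem. By (K6), $\mathrm{K}_n(R')\to\mathrm{K}_n(\mathbb{C}^2)$ is an isomorphism for $n\leq1$. Let $\Phi$ be the fiber of $\mathrm{K}(R')\to\mathrm{K}(\mathbb{C}^2)=\mathrm{K}(\mathbb{C})^2$. In the exact sequence
\[
\mathrm{K}_{n+1}(R')\to\mathrm{K}_{n+1}(\mathbb{C}^2)\to\pi_n\Phi\to\mathrm{K}_n(R')\to\mathrm{K}_n(\mathbb{C}^2)
\]
the first and last maps are isomorphisms for $n\leq0$, so $\pi_n\Phi=0$ for $n\leq0$.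

\emph{Conclusion.} The map $\mathrm{K}(S)\to P_U$ is a map of pullbacks that is the identity on the two outer terms and $\mathrm{K}(R')\to\mathrm{K}(\mathbb{C})^2$ on the middle term. Its fiber is the pullback of the fibers, $\Gamma\simeq0\times_\Phi0=\Omega\Phi$. Hence $\pi_n\Gamma=\pi_{n+1}\Phi=0$ for $n\leq-1$. The exact sequence $\pi_{-1}\Gamma\to\mathrm{K}_{-1}(X)\to\pi_{-1}P\to\pi_{-2}\Gamma$ finishes the proof.
\end{proof}

\section{The negative answer}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:example}]
Let $A$ be a small skeleton of the category of Section~\ref{sec:A}. Propositions~\ref{prop:boundary} and~\ref{prop:compare} and Lemma~\ref{lem:P} give isomorphisms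
\[
\mathbb{Z}=\mathrm{K}_0(\mathbb{C})\xrightarrow{\ j\ }\pi_{-1}P\longleftarrow\mathrm{K}_{-1}(X)\xrightarrow{\ \partial\ }\mathrm{K}_{-2}(A).
\]
Let $\xi\in\mathrm{K}_{-2}(A)$ be nonzero, let $\eta\in\mathrm{K}_{-1}(X)$ and $m\in\mathbb{Z}$ correspond to it, and choose an odd prime $\ell\nmid m$. By naturality of $\iota$, the class $\iota(\eta)\in\pi_{-1}T_\ell\mathrm{K}(X)$ maps to $\iota(j(m))\in\pi_{-1}T_\ell(P)$, which is nonzero by Lemma~\ref{lem:P}. So $\iota(\eta)\neq0$. By Lemma~\ref{lem:T}(a), $\iota(\xi)=\iota(\partial\eta)=\partial\iota(\eta)$, and this is nonzero by the injectivity in Proposition~\ref{prop:boundary}.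

By Theorem~\ref{thm:obstruction}, $\xi$ has nonzero image in $\mathrm{K}_{-2}(B)$ and in $\mathrm{K}_{-2}(\mathcal{M})$ for all $B$ and $\mathcal{M}$ as there. So these groups contain a copy of $\mathbb{Z}$. They are not torsion, and in particular $\mathrm{K}(B)\not\simeq0$.
\end{proof}

\begin{remark}
The node is needed only in Section~\ref{sec:cubic}. The arguments of Section~\ref{sec:A} apply to $\mathbb{P}^1$ in place of $X$, and there they produce an abelian category with $\mathrm{K}_{-2}\cong\mathrm{K}_{-1}(\mathbb{P}^1)=0$, for which Theorem~\ref{thm:obstruction} gives no obstruction. For the nodal cubic, Theorem~\ref{thm:example} and Proposition~\ref{prop:yes}(a) show that $A$ contains an object that is not noetherian and an object that is not artinian.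
\end{remark}

\begin{thebibliography}{9}

\bibitem{AGH}
Benjamin Antieau, David Gepner, and Jeremiah Heller, \emph{$K$-theoretic obstructions to bounded $t$-structures}, Invent. Math. 216 (2019); arXiv:1610.07207 (2016).

\bibitem{Barwick}
Barwick, \emph{On exact $\infty$-categories and the theorem of the heart}, Compositio (2015).

\bibitem{BGT}
Blumberg, Gepner, and Tabuada, \emph{A universal characterization of higher algebraic $K$-theory}.

\bibitem{LT}
Land and Tamme, \emph{$K$-theory of pullbacks}, Ann. of Math. (2019).

\bibitem{Neeman}
Neeman, \emph{A counterexample to vanishing conjectures for negative $K$-theory}, Invent. Math. 225 (2021).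

\bibitem{Suslin}
Suslin, \emph{On the $K$-theory of local fields} (1984).

\end{thebibliography}
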